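
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{setting}[theorem]{Setting}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The cotangent bundle of a non-uniruled manifold\\ is sufficiently nef}


\begin{abstract}
Let $X$ be a complex projective manifold that is not uniruled. We prove that through
every point $x\in X$ there is a family of curves, covering $X$, such that $\Omega^1_X$ is nef on its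
general member. This was conjectured by Peternell. The curves are images of
complete intersections on the blow-up of $x$. The main point is that a nonzero saturated
subsheaf of $T_X$ of degree zero with respect to an ample class is a
subbundle with vanishing first Chern class. This rests on the following statement, proved with
a $\bar\partial$-closed current: on a compact K\"ahler manifold with
pseudoeffective canonical bundle, a nonzero holomorphic multivector field with coefficients in a
flat unitary line bundle has no zeros. We also obtain curves with
prescribed jets at finitely many points, characterize when ``nef'' can be replaced by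
``ample'', and show that the converse of the conjecture fails for certain rational surfaces.
\end{abstract}

\section{Introduction}

\subsection*{The question}
Throughout, $X$ is a connected complex projective manifold of dimension $n\ge 1$. It is
\emph{uniruled} if it is covered by rational curves, and \emph{non-uniruled} otherwise.
The following notion is taken from Peternell \cite{Pe}.

\begin{definition}\label{def:suff}
A vector bundle $\mathcal E$ on $X$ is \emph{sufficiently nef} if for every $x\in X$ there is a family
$(C_t)$ of curves through $x$ covering $X$ such that $\mathcal E|_{C_t}$ is nef for general $t$.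
\end{definition}

If $X$ is not uniruled and $n\ge2$, Miyaoka's theorem says that $\Omega^1_X$ is nef on a general complete
intersection curve of large degree. These curves cover $X$, but a general one misses any point
fixed in advance, and the complete intersection curves through a given point are not general.
It is natural to ask whether the point can be prescribed. The conjecture
of \cite{Pe} is that it can.

\begin{theorem}\label{thm:A}
If $X$ is a non-uniruled projective manifold, then $\Omega^1_X$ is sufficiently nef. More precisely,
for every $x\in X$ there is a family of curves through $x$ covering $X$ whose general member $C$ is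
irreducible with $\Omega^1_X|_C$ nef.
\end{theorem}

For $n=1$ this is immediate: $X$ has genus at least $1$, so $\Omega^1_X$ is nef, and the
family with the single member $C=X$ will do.

\subsection*{What the theorem must contain}
Prescribing the point is a real condition. Let $v$ be a nonzero holomorphic
vector field on $X$ with a zero at $x$, and let $C$ be an irreducible curve through $x$ on which $v$
does not vanish identically. Pull back to the normalization $\nu:\widetilde C\to C$: evaluation on $v$
is a nonzero map $\nu^*\Omega^1_X\to\mathcal O_{\widetilde C}$ with image contained in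
$\mathcal O_{\widetilde C}(-q)$ for a point $q$ over $x$. So $\nu^*\Omega^1_X$ has a quotient of
negative degree, and $\Omega^1_X|_C$ is not nef. The general member of a covering family is not contained
in the zero set of $v$. Theorem~\ref{thm:A} therefore implies that a
nonzero vector field on a non-uniruled manifold has no zeros. The same argument applies to
sections of $\Lambda^rT_X\otimes L$ with $c_1(L)=0$. That such sections have no zeros
must thus be proved on the way. This is Proposition~\ref{prop:mult}, and it is the heart of the paper.
Everything else reduces Theorem~\ref{thm:A} to it.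

\subsection*{Further results}
The method does not care how complicated the blow-up is, so one can prescribe more than a point.

\begin{theorem}\label{thm:B}
Let $X$ be non-uniruled and $n\ge2$. Given distinct points $x_1,\dots,x_q\in X$, germs $\Gamma_i$ of
smooth curves at $x_i$, and $k\ge0$, there is a family $(C_s)$ of irreducible curves covering $X$ such
that each $C_s$ has at each $x_i$ a smooth branch with the same $k$-jet as $\Gamma_i$, and
$\Omega^1_X|_{C_s}$ is nef. In particular any two points of $X$ lie on an irreducible curve $C$ with
$\Omega^1_X|_C$ nef.
\end{theorem}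

The only obstruction to replacing ``nef'' by ``ample'' is a degree-zero piece of $T_X$.

\begin{theorem}\label{thm:C}
For a non-uniruled projective manifold $X$ the following are equivalent:
\begin{enumerate}
\item[(1)] for every $x\in X$ there is a family $(C_t)$ of curves through $x$ covering $X$ with
$\Omega^1_X|_{C_t}$ ample for general $t$;
\item[(2)] there is a covering family $(C_t)$ of curves with $\Omega^1_X|_{C_t}$ ample for general $t$;
\item[(3)] $H^0(X,\Lambda^rT_X\otimes L)=0$ for all $r\ge1$ and all line bundles $L$ with $c_1(L)=0$;
\item[(4)] $T_X$ has no nonzero subbundle $F$ with $c_1(F)=0$.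
\end{enumerate}
If {\rm(4)} fails and $n\ge2$, any such $F$ is a direct summand of $T_X$.
\end{theorem}

Finally, the converse of the conjecture fails, even with ``ample'' in place of ``nef''.

\begin{proposition}\label{prop:D}
There are rational surfaces $X$ such that for every $x\in X$ there is a family of curves through $x$
covering $X$ with $\Omega^1_X|_{C_t}$ ample for general $t$.
\end{proposition}

\subsection*{Organization}
Section~\ref{sec:surf} explains the mechanism on a surface. Section~\ref{sec:tools} collects
conventions and the results we use. Sections~\ref{sec:mult} and~\ref{sec:zero} treat multivector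
fields and subsheaves of degree zero. Section~\ref{sec:pert} compares slopes
on a modification of $X$ with slopes on $X$, and Section~\ref{sec:curves} turns slope inequalities
into curves. Theorem~\ref{thm:A} is proved in Section~\ref{sec:proofA} and the other results in
Section~\ref{sec:compl}. Non-uniruledness is used twice: through Miyaoka's theorem, and through the
pseudoeffectivity of $K_X$.

\section{The mechanism on a surface}\label{sec:surf}

This section is an outline; the proofs are in the later sections.
Let $X$ be a non-uniruled surface, $x\in X$, $\pi:X'\to X$ the blow-up of $x$, and $E$ the exceptional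
curve, so $E^2=-1$. Let $A$ be an ample line bundle on $X$. For small rational $\varepsilon>0$ the class
$H=\pi^*A-\varepsilon E$ is ample, and since $H\cdot E=\varepsilon>0$, every curve $C'$ in a multiple
$|aH|$ meets $E$. So $\pi(C')$ passes through $x$. By the Mehta--Ramanathan theorem,
$\pi^*\Omega^1_X|_{C'}$ is nef for general $C'$ and suitable $a$ if
\begin{equation}\label{eq:goal}
c_1(F)\cdot H\le0\qquad\text{for every nonzero saturated } F\subset\pi^*T_X .
\end{equation}
For $F=\pi^*T_X$ this says $-K_X\cdot A\le0$, which is part of Miyaoka's theorem. Let $F$ have rank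
one. Away from $x$ it comes from a saturated line bundle $M\subset T_X$, that is, from a section $v$
of $T_X\otimes M^*$ with isolated zeros. If $v$ vanishes at $x$ to order $m\ge0$, then $\pi^*v$
vanishes along $E$ to order exactly $m$, so
\[
F=\pi^*M\otimes\mathcal O(mE),\qquad c_1(F)\cdot H=M\cdot A+m\varepsilon .
\]
By Miyaoka's theorem the integer $M\cdot A$ is at most $0$. There are two cases.

\emph{Case $M\cdot A\le-1$.} A small $\varepsilon$ preserves the sign, but one $\varepsilon$ has to work
for all $M$. In Lemma~\ref{lem:neg} this is arranged by perturbing $\pi^*A$ by an ample class $B$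
on $X'$, because $c_1(F)\cdot B$ is bounded above independently of $F$. (If $B=k\pi^*A-E$, then
$\pi^*A+tB$ is a positive multiple of $\pi^*A-\varepsilon E$ with $\varepsilon=t/(1+tk)$.)

\emph{Case $M\cdot A=0$.} Now any zero of $v$ at $x$ violates \eqref{eq:goal}, however small
$\varepsilon$ is. This does happen on uniruled surfaces: on $\mathbb P^2$, a vector field
$v=\lambda_1z_1\partial_1+\lambda_2z_2\partial_2$ with $0,\lambda_1,\lambda_2$ distinct has three
zeros, all simple, so $M=\mathcal O\subset T_{\mathbb P^2}$ is saturated of degree $0$, and blowing up
one zero gives $F=\mathcal O(E)$ with $c_1(F)\cdot H=\varepsilon>0$. For non-uniruled $X$ we need two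
facts. First, $M\cdot A'\le0$ for all ample classes $A'$ near $A$, with equality at $A$. So the linear form
$A'\mapsto M\cdot A'$ vanishes, and $c_1(M)=0$ by the Hodge index theorem. Second, $v$ is then a section
of $T_X$ twisted by a flat unitary line bundle, and such a section has no zeros.

The second fact is transparent in the extreme case of sections of $\Lambda^nT_X\otimes L$ on a
non-uniruled manifold $X$ of any dimension $n$, with $L$ flat unitary. Since $X$ is non-uniruled, $K_X$ has a
singular metric
$\|dz_1\wedge\dots\wedge dz_n\|^2=e^{-\varphi}$ with $\varphi$ plurisubharmonic (psh) in each chart.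
Write $v=f\,\partial_1\wedge\dots\wedge\partial_n$ in a unitary flat frame of $L$. The function
$\log|v|^2=\varphi+\log|f|^2$ is independent of the chart and of the frame, so it is a psh function on a
compact connected manifold. By the maximum principle it is constant, and not $-\infty$ since
$v\ne0$. As $\varphi<+\infty$, $f$ has no zeros. For $\Lambda^rT_X$ with $r<n$ the
function $|v|^2$ is replaced by a positive form $\theta$ of type $(n-r,n-r)$, and ``psh, hence
constant'' by an integral of $i\partial\bar\partial\theta$ that must vanish. This is done
in Section~\ref{sec:mult}.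

\section{Conventions and tools}\label{sec:tools}

\subsection*{Sheaves}
``$c_1=0$'' is meant in $H^2(X,\mathbb R)$, and $c_1(F)=c_1(\det F)$ for a torsion-free sheaf $F$ of
rank $r$, where $\det F=(\Lambda^rF)^{**}$. A subsheaf $F\subset V$ of a vector bundle is
\emph{saturated} if $V/F$ is torsion free. Then $F$ is reflexive, and it is a subbundle of $V$ outside a
closed set of codimension $\ge2$. Two saturated subsheaves $F,F'$ of $V$ that agree on a dense open set
are equal: $F\to V/F'$ is generically zero, hence zero because $V/F'$ is torsion free, so $F\subset F'$, and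
vice versa. A subbundle is saturated.

\subsection*{Flat unitary line bundles}
Let $L$ be a line bundle with $c_1(L)=0$ on a compact K\"ahler manifold. The curvature form of any
Hermitian metric is exact, hence of the form $i\partial\bar\partial f$ with $f$ a real function. Rescaling by
$f$ gives a metric of zero curvature. So $L$ is \emph{flat unitary}: it has local
holomorphic frames whose transition functions are constants of modulus $1$. In particular complex
conjugation identifies $\bar L$ with $L^*$.

\subsection*{Bundles on curves}
A bundle on a (possibly reducible) reduced projective curve is nef or ample if and only if it is so on every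
component. On irreducible curves we use the following facts.
\begin{enumerate}
\item[(i)] Nefness and ampleness can be tested after pull-back by a finite surjective
map of curves.
\item[(ii)] A nonzero quotient bundle of a nef (ample) bundle on a smooth curve has degree $\ge0$
($>0$). Extensions and exterior powers of nef (ample) bundles are nef (ample), and twisting by a line bundle of
degree $0$ preserves both properties.
\item[(iii)] On a smooth projective curve, a semistable bundle of slope $\ge0$ ($>0$) is nef (ample).
\end{enumerate}

\subsection*{Families}
A \emph{family of curves} $(C_t)_{t\in T}$ on $X$ is given by an irreducible variety $T$ and a closed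
subset $\mathcal C\subset X\times T$ whose irreducible components all dominate $T$ and whose fibers
$C_t\subset X$ have pure dimension $1$. The curves $C_t$ carry the reduced structure. The family
is \emph{through $x$} if $x\in C_t$ for all $t$, and it \emph{covers} $X$ if $\mathcal C\to X$ is
dominant. In Theorem~\ref{thm:A} one can also obtain a family such that \emph{every} point of $X$
lies on some $C_t$; see Remark~\ref{rem:every}.

\subsection*{Four theorems}
\begin{enumerate}
\item[\textbf{(M)}] (Miyaoka.) If $X$ is non-uniruled, $n\ge2$ and $A$ is ample, then
$\Omega^1_X|_C$ is nef for a general complete intersection $C$ of $n-1$ members of $|mA|$, $m\gg0$.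
\item[\textbf{(BDPP)}] (Boucksom--Demailly--P\u aun--Peternell.) If $X$ is non-uniruled, then $K_X$ is
pseudoeffective, that is, $K_X$ has a singular metric with semipositive curvature current.
\item[\textbf{(MR)}] (Mehta--Ramanathan; see Huybrechts--Lehn, Theorem 7.2.1.) Let $Y$ be a projective
manifold, $\dim Y\ge2$, $H$ very ample, and $Q$ a torsion-free $H$-semistable sheaf. For all
$a\gg0$ and general $D\in|aH|$, the divisor $D$ is smooth, and $Q|_D$ is torsion free and
$H|_D$-semistable.
\item[\textbf{(HR)}] (Hodge--Riemann.) Let $A$ be ample and $n\ge2$. If $c$ is the class of a divisor with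
$c\cdot A^{n-1}=0$ and $c^2\cdot A^{n-2}=0$, then $c=0$ in $H^2(X,\mathbb R)$.
\end{enumerate}

We use (M) in the following form.

\begin{lemma}\label{lem:M}
Let $X$ be non-uniruled, $n\ge2$, and $A$ an ample $\mathbb Q$-divisor. Then
$c_1(F)\cdot A^{n-1}\le0$ for every nonzero saturated $F\subset T_X$.
\end{lemma}

\begin{proof}
By homogeneity we may assume that $A$ is integral. Let $C$ be a general curve as in (M). It avoids the set of
codimension $\ge2$ where $F$ is not a subbundle, so $F^*|_C$ is a quotient of the nef bundle
$\Omega^1_X|_C$. Hence $\deg F|_C\le0$, and $\deg F|_C=m^{n-1}c_1(F)\cdot A^{n-1}$.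
\end{proof}

\section{Multivectors with flat coefficients have no zeros}\label{sec:mult}

\begin{proposition}\label{prop:mult}
Let $X$ be a compact connected K\"ahler manifold of dimension $n$ with $K_X$ pseudoeffective, $L$ a flat
unitary line bundle, $1\le r\le n$, and $0\ne v\in H^0(X,\Lambda^rT_X\otimes L)$. Then there is
$\alpha\in H^0(X,\Omega^r_X\otimes L^*)$ with $v\,\lrcorner\,\alpha\equiv1$. In particular, $v$ has no
zeros.
\end{proposition}

The statement is stronger than the absence of zeros: it produces a holomorphic form dual to $v$. We will
need both parts, the first to see that a subsheaf is a subbundle and the second to split it off. The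
plan is as follows. Contracting a K\"ahler form $\kappa$ with $v$ gives a $\bar\partial$-closed form
$v\,\lrcorner\,\kappa^r$ of type $(0,r)$. If its Dolbeault class is nonzero, the conjugate of its
harmonic representative is a candidate for $\alpha$. To see that the class is nonzero we pair
it with a $\bar\partial$-closed current built from $v$ and the metric of $K_X$. Pseudoeffectivity
makes this current closed.

\subsection{Algebra of contractions}
Put $(\xi_1\wedge\dots\wedge\xi_r)\,\lrcorner=\iota_{\xi_r}\cdots\iota_{\xi_1}$, extended linearly, so
that $v\,\lrcorner\,\alpha=\alpha(\xi_1,\dots,\xi_r)$ for $v=\xi_1\wedge\dots\wedge\xi_r$ and an $r$-form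
$\alpha$. Fix a K\"ahler form $\kappa$. The following identities are pointwise, $v$ has type $(r,0)$,
and the signs depend only on degrees.

\begin{lemma}\label{lem:alg}
{\rm(a)} If $a$ and $b$ have types $(i,i')$ and $(j,j')$ with $i+j=n+r$, then
$a\wedge(v\,\lrcorner\,b)=\pm(v\,\lrcorner\,a)\wedge b$.

{\rm(b)} $v\,\lrcorner\,\kappa^n=\binom nr(v\,\lrcorner\,\kappa^r)\wedge\kappa^{n-r}$.

{\rm(c)} For a $(q,0)$-form $\eta$ with $0\le q\le n$,
$i^{q^2}\eta\wedge\bar\eta\wedge\kappa^{n-q}=c_{n,q}|\eta|^2\kappa^n$ with a constant $c_{n,q}>0$.
\end{lemma}

\begin{proof}
(a) By linearity let $v=\xi_1\wedge\dots\wedge\xi_r$. Suppose $a',b'$ are forms such that $a'\wedge b'$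
has holomorphic degree $n+1$. Then $a'\wedge b'=0$, and applying the antiderivation $\iota_\xi$ gives
$a'\wedge\iota_\xi b'=\pm\iota_\xi a'\wedge b'$. Start with $a'=a$ and
$b'=\iota_{\xi_{r-1}}\cdots\iota_{\xi_1}b$, whose product has holomorphic degree $n+r-(r-1)=n+1$.
This moves $\iota_{\xi_r}$ to the left factor. Each further step moves one more contraction, and the
product $a'\wedge b'$ always carries exactly $r-1$ contractions, hence has holomorphic degree $n+1$.
After $r$ steps all contractions act on $a$.

(b) The form $\iota_\xi\kappa$ has type $(0,1)$, so it is killed by further contractions with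
$(1,0)$-vectors. Hence for $v=\xi_1\wedge\dots\wedge\xi_r$ and $m\ge r$
\[
v\,\lrcorner\,\kappa^m=\pm\frac{m!}{(m-r)!}\;\iota_{\xi_1}\kappa\wedge\dots\wedge\iota_{\xi_r}\kappa\wedge
\kappa^{m-r},
\]
with a sign depending only on $r$. Compare $m=n$ with $m=r$.

(c) Let $\kappa=i\sum e_j\wedge\bar e_j$ in a unitary coframe and $\eta=\sum_I\eta_Ie_I$. A summand
$\prod_{j\in S}ie_j\wedge\bar e_j$ of $\kappa^{n-q}$ with $|S|=n-q$ has nonzero product with
$e_I\wedge\bar e_J$ only if $S$ is the complement of both $I$ and $J$. So only $I=J$ contributes, and
$i^{q^2}e_I\wedge\bar e_I=\prod_{j\in I}ie_j\wedge\bar e_j$.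
\end{proof}

\subsection{A closed current}
Put $p=n-r$. Take a singular metric on $K_X$ with semipositive curvature current, and in a
chart write $dz=dz_1\wedge\dots\wedge dz_n$ and $\|dz\|^2=e^{-\varphi}$ with $\varphi$ psh. In a
flat unitary frame of $L$ let
\[
\omega=v\,\lrcorner\,dz ,
\]
a holomorphic $p$-form. If $dz'=J\,dz$ in another chart, then $\omega'=J\omega$ and
$e^{\varphi'}=|J|^{-2}e^\varphi$. A change of flat frame multiplies $\omega$ by a constant of modulus $1$.
Hence
\[
\theta=i^{p^2}e^\varphi\,\omega\wedge\bar\omega,\qquad \beta=e^\varphi\,dz\wedge\bar\omega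
\]
are globally defined, with locally bounded measurable coefficients since $\varphi$ is locally bounded
above. Here $\theta$ is a semipositive $(p,p)$-form, the analog of the function $|v|^2$ in
Section~\ref{sec:surf}, and $\beta$ is an $(n,p)$-form with values in $\bar L=L^*$.

\begin{lemma}\label{lem:current}
In every chart, $\partial(e^\varphi\omega)=0$ in the sense of currents. Consequently
$\bar\partial\beta=0$.
\end{lemma}

\begin{proof}
\emph{The smooth formula.} For a smooth real function $\psi$ on a chart put
$D'_\psi\omega=\partial\omega+\partial\psi\wedge\omega$, so that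
$\partial(e^\psi\omega)=e^\psi D'_\psi\omega$. Since $\bar\partial\omega=0$ and $\partial\bar\omega=0$,
\[
\bar\partial(e^\psi\omega\wedge\bar\omega)=(-1)^pe^\psi\,\omega\wedge\overline{D'_\psi\omega},\qquad
\partial\,\overline{D'_\psi\omega}=\partial(\bar\partial\bar\omega+\bar\partial\psi\wedge\bar\omega)
=\partial\bar\partial\psi\wedge\bar\omega .
\]
Applying $\partial$ to the first identity gives
\[
\partial\bar\partial(e^\psi\omega\wedge\bar\omega)=(-1)^pe^\psi D'_\psi\omega\wedge\overline{D'_\psi\omega}
+e^\psi\,\partial\bar\partial\psi\wedge\omega\wedge\bar\omega .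
\]
Multiply by $i^{p^2+1}$ and use $i^{p^2+1}(-1)^p=i^{(p+1)^2}$:
\begin{equation}\label{eq:ddbar}
i\partial\bar\partial\bigl(i^{p^2}e^\psi\omega\wedge\bar\omega\bigr)
=i^{(p+1)^2}e^\psi D'_\psi\omega\wedge\overline{D'_\psi\omega}
+e^\psi\,i\partial\bar\partial\psi\wedge i^{p^2}\omega\wedge\bar\omega .
\end{equation}
\emph{Positivity.} Wedge \eqref{eq:ddbar} with $\kappa^{r-1}$. The first term on the right
becomes $\ge0$ by Lemma~\ref{lem:alg}(c) with $q=p+1$, as $n-q=r-1$. If $\psi$ is psh, so does the
second: pointwise $i\partial\bar\partial\psi=\sum\lambda_j\,i\eta_j\wedge\bar\eta_j$ with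
$\lambda_j\ge0$, Lemma~\ref{lem:alg}(c) applies to $\eta_j\wedge\omega$, and
\[
i\eta\wedge\bar\eta\wedge i^{p^2}\omega\wedge\bar\omega
=i^{(p+1)^2}(\eta\wedge\omega)\wedge\overline{(\eta\wedge\omega)} .
\]

\emph{Regularization.} We want to take $\psi=\varphi$, which is not smooth. Choose a finite atlas trivializing
$L$ by flat unitary frames, a partition of unity $\chi_j\ge0$ with supports compact in the
charts, and in each chart convolutions $\varphi_\delta\downarrow\varphi$, smooth and psh near
$\operatorname{supp}\chi_j$. Let $\theta_\delta=i^{p^2}e^{\varphi_\delta}\omega\wedge\bar\omega$ there. As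
$\kappa$ is closed, integration by parts, \eqref{eq:ddbar} and positivity give
\[
0\le\int\chi_j\,i^{(p+1)^2}e^{\varphi_\delta}D'_{\varphi_\delta}\omega\wedge
\overline{D'_{\varphi_\delta}\omega}\wedge\kappa^{r-1}
\le\int\theta_\delta\wedge i\partial\bar\partial\chi_j\wedge\kappa^{r-1}
\xrightarrow[\ \delta\to0\ ]{}\int\theta\wedge i\partial\bar\partial\chi_j\wedge\kappa^{r-1}.
\]
The limit exists by dominated convergence, since the functions $e^{\varphi_\delta}$ decrease as
$\delta\to0$ and are uniformly bounded on $\operatorname{supp}\chi_j$. The limits are $\ge0$. Because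
$\theta$ is global,
their sum over $j$ is $\int\theta\wedge i\partial\bar\partial(1)\wedge\kappa^{r-1}=0$, so each of them is $0$.
By Lemma~\ref{lem:alg}(c), $\int\chi_je^{\varphi_\delta}|D'_{\varphi_\delta}\omega|^2\kappa^n\to0$. If
$e^{\varphi_\delta}\le C$ on $\operatorname{supp}\chi_j$, then
\[
\int\chi_j\bigl|\partial(e^{\varphi_\delta}\omega)\bigr|^2\kappa^n
=\int\chi_je^{2\varphi_\delta}|D'_{\varphi_\delta}\omega|^2\kappa^n
\le C\int\chi_je^{\varphi_\delta}|D'_{\varphi_\delta}\omega|^2\kappa^n\to0 .
\]
As $e^{\varphi_\delta}\omega\to e^\varphi\omega$ in $L^1_{\rm loc}$, we get $\partial(e^\varphi\omega)=0$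
on $\{\chi_j>0\}$. These sets cover $X$, and the condition does not depend on the chart or frame, because
$e^{\varphi'}\omega'=\bar J^{-1}e^\varphi\omega$ with $\bar J^{-1}$ antiholomorphic.

Conjugating, $\bar\partial(e^\varphi\bar\omega)=0$, so
$\bar\partial\beta=(-1)^ndz\wedge\bar\partial(e^\varphi\bar\omega)=0$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:mult}}
Let $\gamma=v\,\lrcorner\,\kappa^r$, a smooth $L$-valued $(0,r)$-form. Contraction with a
holomorphic multivector field commutes with $\bar\partial$ up to sign, so $\bar\partial\gamma=0$.

\emph{The class of $\gamma$ is not zero.} By Lemma~\ref{lem:alg}(a) with $a=dz$, $b=\kappa^r$ we have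
$dz\wedge\gamma=\pm\omega\wedge\kappa^r$, hence
\[
\beta\wedge\gamma=\pm e^\varphi\,\omega\wedge\bar\omega\wedge\kappa^r,\qquad
\Bigl|\int_X\beta\wedge\gamma\Bigr|=\int_X\theta\wedge\kappa^r
=c_{n,p}\int_Xe^\varphi|\omega|^2\kappa^n>0,
\]
because $\omega\not\equiv0$ is holomorphic and $\varphi>-\infty$ almost everywhere. If $\gamma=\bar\partial u$
with $u$ smooth, then $\bar\partial\beta=0$ would give
$\int\beta\wedge\gamma=\pm\int\bar\partial(\beta\wedge u)=0$, a contradiction.

\emph{The form $\alpha$.} Since $L$ is flat unitary, the Bochner--Kodaira--Nakano identity has no curvature term,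
so $\Delta_{\bar\partial}=\Delta_\partial$ on $L$-valued forms. By Hodge theory
$\gamma=h+\bar\partial u$ with $h$ harmonic, nonzero, and $\partial$-closed. Put $\alpha=\bar h$. Then
$\alpha$ is an $L^*$-valued $(r,0)$-form with $\bar\partial\alpha=0$, i.e.\
$\alpha\in H^0(X,\Omega^r_X\otimes L^*)$. We compute $\int\alpha\wedge\gamma\wedge\kappa^{n-r}$ in two
ways. By Stokes ($\bar\partial\alpha=0$, $d\kappa=0$) and Lemma~\ref{lem:alg}(c),
\[
\int_X\alpha\wedge\gamma\wedge\kappa^{n-r}=\int_X\alpha\wedge\bar\alpha\wedge\kappa^{n-r}\ne0 .
\]
By Lemma~\ref{lem:alg}(b), and then (a) with $a=\alpha$, $b=\kappa^n$,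
\[
\int_X\alpha\wedge\gamma\wedge\kappa^{n-r}=\tbinom nr^{-1}\int_X\alpha\wedge(v\,\lrcorner\,\kappa^n)
=\pm\tbinom nr^{-1}\int_X(v\,\lrcorner\,\alpha)\,\kappa^n .
\]
The function $v\,\lrcorner\,\alpha$ is holomorphic on $X$, hence constant, and by the above it is a nonzero
constant. Rescale $\alpha$. \qed

\section{Subsheaves of the tangent bundle of degree zero}\label{sec:zero}

\begin{proposition}\label{prop:zero}
Let $X$ be non-uniruled projective, $n\ge2$, $A$ ample, and $F_0\subset T_X$ nonzero, saturated, of rank
$r$, with $c_1(F_0)\cdot A^{n-1}=0$. Then $c_1(F_0)=0$ in $H^2(X,\mathbb R)$, $F_0$ is a subbundle, and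
$T_X=F_0\oplus G$ for some holomorphic subbundle $G$.
\end{proposition}

\begin{proof}
\emph{The Chern class.} Let $c=c_1(F_0)$ and let $B$ be any divisor. By Lemma~\ref{lem:M} for rational $s$
and by continuity, the polynomial $s\mapsto c\cdot(A+sB)^{n-1}$ is $\le0$ for all small real $s$. It vanishes at
$s=0$, so its derivative there is zero: $c\cdot A^{n-2}\cdot B=0$. Taking $B$ with class
$c$ gives $c^2\cdot A^{n-2}=0$. Together with $c\cdot A^{n-1}=0$ this implies $c=0$ by (HR).

\emph{Subbundle.} So $L=(\det F_0)^*$ is flat unitary, and the inclusion of $F_0$ induces a nonzero map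
$\det F_0\to\Lambda^rT_X$, that is, a nonzero section $v$ of $\Lambda^rT_X\otimes L$. By (BDPP) and
Proposition~\ref{prop:mult}, $v$ has no zeros. It is decomposable where $F_0$ is a subbundle, hence on a
dense open set, hence everywhere, since decomposability is a closed condition (the Pl\"ucker
relations). So $v$ defines a rank-$r$ subbundle $\{w: w\wedge v=0\}$ of $T_X$. It agrees with
$F_0$ generically and both are saturated, so they are equal.

\emph{Splitting.} Let $\alpha\in H^0(X,\Omega_X^r\otimes L^*)$ be as in Proposition~\ref{prop:mult}. As
$v\,\lrcorner\,\alpha\equiv1$, the restriction $\alpha|_{F_0}:\Lambda^rF_0\to L^*$ is nowhere zero, hence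
an isomorphism. Consider
\[
\rho:T_X\to\operatorname{Hom}(\Lambda^{r-1}F_0,L^*),\qquad w\mapsto\alpha(w,\cdot,\dots,\cdot)|_{F_0}.
\]
The restriction $\rho|_{F_0}$ is an isomorphism, because $F_0\otimes\Lambda^{r-1}F_0\to\Lambda^rF_0\cong L^*$ is a
perfect pairing. So $\rho$ is surjective and $G=\ker\rho$ is a subbundle complementary to $F_0$.
\end{proof}

\section{Slopes on a modification}\label{sec:pert}

\begin{setting}\label{set}
$X$ is a projective manifold with $n\ge2$, $A$ is a nef line bundle on $X$, $\pi:X'\to X$ is a birational
morphism from a projective manifold, $B$ is an ample line bundle on $X'$, and $H_t=\pi^*A+tB$ for rational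
$t>0$. The class $H_t$ is ample.
\end{setting}

For Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} we will take $A$ ample. Proposition~\ref{prop:D}
needs nef classes.

There is a closed set $Z\subset X$ of codimension $\ge2$ such that $\pi$ is an isomorphism over
$X\setminus Z$. For a nonzero saturated $F\subset\pi^*T_X$ let $F_0\subset T_X$ be the saturation of
$\pi_*F\subset\pi_*\pi^*T_X=T_X$. Then $F=F_0$ over $X\setminus Z$, so
$\det F=\pi^*\det F_0\otimes\mathcal O(\sum a_iE_i)$ for prime divisors $E_i$ with $\pi(E_i)\subset Z$.
Since $\dim\pi(E_i)\le n-2$, the projection formula gives $E_i\cdot(\pi^*A)^{n-1}=0$, hence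
\begin{equation}\label{eq:deg}
c_1(F)\cdot(\pi^*A)^{n-1}=c_1(F_0)\cdot A^{n-1}.
\end{equation}
The coefficients $a_i$ may be positive, as in the example on $\mathbb P^2$ in Section~\ref{sec:surf}.
If the degree \eqref{eq:deg} is negative, they cannot do harm for small $t$, uniformly in $F$.

\begin{lemma}\label{lem:neg}
In Setting~\ref{set} there is $0<t_0\le1$ such that for every nonzero saturated $F\subset\pi^*T_X$ with
$c_1(F_0)\cdot A^{n-1}\le-1$ we have $c_1(F)\cdot H_t^{n-1}<0$ for all rational $0<t<t_0$.
\end{lemma}

\begin{proof}
Choose $k\ge1$ such that $\pi^*\Omega^1_X\otimes\mathcal O(kB)$ is globally generated. Dualizing a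
surjection from a trivial bundle, we see that $\pi^*T_X$ is a subbundle of some
$\mathcal O(kB)^{\oplus N}$. With $r=\operatorname{rk}F$, taking $\Lambda^r$ gives a nonzero map
$\det F\to\mathcal O(rkB)^{\oplus M}$. Hence $rkB-c_1(F)$ is the class of an effective divisor. Let
$\gamma_j=(\pi^*A)^{n-1-j}\cdot B^j$, a product of nef classes. Then
\[
c_1(F)\cdot\gamma_j\le rk\,B\cdot\gamma_j\le nk\,B\cdot\gamma_j .
\]
Put $K=\sum_{j=1}^{n-1}\binom{n-1}j\,nk\,B\cdot\gamma_j\ge0$, which does not depend on $F$. Expanding
$H_t^{n-1}=\sum_j\binom{n-1}jt^j\gamma_j$ and using \eqref{eq:deg} for $j=0$, we get for $0<t\le1$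
\[
c_1(F)\cdot H_t^{n-1}\le c_1(F_0)\cdot A^{n-1}+tK\le-1+tK .
\]
Take $t_0=1/(K+1)$.
\end{proof}

If the degree is zero, Section~\ref{sec:zero} leaves nothing to perturb.

\begin{proposition}\label{prop:slopes}
In Setting~\ref{set} let $X$ be non-uniruled and $A$ ample, and let $t_0$ be as in Lemma~\ref{lem:neg}.
For all rational $0<t<t_0$ and all nonzero saturated $F\subset\pi^*T_X$ we have
$c_1(F)\cdot H_t^{n-1}\le0$. Equality holds only if $F=\pi^*F_0$ with $F_0\subset T_X$ a subbundle and
$c_1(F_0)=0$.
\end{proposition}

\begin{proof}
The integer $c_1(F_0)\cdot A^{n-1}$ is $\le0$ by Lemma~\ref{lem:M}. If it is $\le-1$, apply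
Lemma~\ref{lem:neg}. If it is $0$, then $F_0$ is a subbundle with $c_1(F_0)=0$ by
Proposition~\ref{prop:zero}. So $\pi^*F_0\subset\pi^*T_X$ is a subbundle, hence saturated, and it agrees
generically with $F$. Thus $F=\pi^*F_0$ and $c_1(F)=0$.
\end{proof}

\section{From slopes to curves}\label{sec:curves}

For a very ample $H$ on a projective manifold $Y$ of dimension $n\ge2$ and integers $a_i>0$ put
\[
P=\prod_{i=1}^{n-1}|a_iH|,\qquad C'_D=D_1\cap\dots\cap D_{n-1}\ \ (D\in P),\qquad
I=\{(y,D)\in Y\times P:\ y\in C'_D\},
\]
where $C'_D$ is the scheme-theoretic intersection. The projection $I\to Y$ is a bundle whose fibers are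
products of hyperplanes of the factors $|a_iH|$. So $I$ is smooth and irreducible.

We need the restriction theorem (MR) in iterated form, on an open set of parameters.

\begin{lemma}\label{lem:MR}
Let $Y$ be a projective manifold of dimension $n\ge2$, $H$ very ample, and $Q_1,\dots,Q_s$ torsion-free
$H$-semistable sheaves. There are $a_1,\dots,a_{n-1}>0$ and a nonempty open $P^\circ\subset P$ such
that for $D\in P^\circ$ the scheme $C'_D$ is a smooth irreducible curve contained in the locus where all
$Q_j$ are locally free, and all $Q_j|_{C'_D}$ are semistable.
\end{lemma}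

\begin{proof}
\emph{One point of $P$.} Let $W$, of codimension $\ge2$, be the locus where some $Q_j$ is not locally
free. Put $Y_0=Y$. For $1\le i\le n-1$ suppose $Y_{i-1}=D_1\cap\dots\cap D_{i-1}$ is smooth and connected of
dimension $n-i+1\ge2$, all $Q_j|_{Y_{i-1}}$ are torsion free and semistable, and $W\cap Y_{i-1}$ has codimension
$\ge2$ in $Y_{i-1}$. For $a_i\gg0$ the restriction
$H^0(Y,a_iH)\to H^0(Y_{i-1},a_iH|_{Y_{i-1}})$ is surjective, so a general $D_i\in|a_iH|$ cuts out a
general member $Y_i$ of $|a_iH|_{Y_{i-1}}|$. By (MR), applied to all $Q_j|_{Y_{i-1}}$, the $Q_j|_{Y_i}$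
are again torsion free and semistable and $Y_i$ is smooth. It is connected, as an ample divisor on a
connected manifold of dimension $\ge2$, and $W\cap Y_i$ has codimension $\ge2$ in $Y_i$. After $n-1$
steps $C'_D=Y_{n-1}$ is a smooth connected curve that does not meet $W$, and all $Q_j|_{C'_D}$ are
semistable.

\emph{Openness.} The $D\in P$ for which $C'_D$ is smooth of dimension $1$ form an open set. Over it $I\to P$
is proper with equidimensional fibers, $I$ and $P$ are smooth, so it is flat, hence smooth. The number of
connected components of $C'_D$ is therefore constant, namely $1$ by the first part. Not meeting $W$,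
and semistability of a bundle on the fibers of a smooth family of curves, are open conditions.
\end{proof}

\begin{proposition}\label{prop:curves}
In Setting~\ref{set}, let $t>0$ be rational with $c_1(F)\cdot H_t^{n-1}\le0$ for all nonzero saturated
$F\subset\pi^*T_X$, and let $H$ be a very ample multiple of $H_t$. There are $a_1,\dots,a_{n-1}>0$ and a
nonempty open $P^\circ\subset P$ (formed with $Y=X'$) such that for $D\in P^\circ$:
\begin{enumerate}
\item[(1)] $C'_D$ is a smooth irreducible curve and $\pi^*\Omega^1_X|_{C'_D}$ is nef;
\item[(2)] $C_D=\pi(C'_D)$ is an irreducible curve and $\Omega^1_X|_{C_D}$ is nef;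
\item[(3)] $C'_D$ meets every prime divisor of $X'$.
\end{enumerate}
The curves $C_D$ with $D$ in any nonempty open subset of $P^\circ$ form a family covering $X$. If the
inequality $c_1(F)\cdot H_t^{n-1}<0$ is strict for all $F$, then ``nef'' can be replaced by ``ample'' in
{\rm(1)} and {\rm(2)}.
\end{proposition}

\begin{proof}
(1) Let $0=V_0\subset V_1\subset\dots\subset V_s=\pi^*T_X$ be the Harder--Narasimhan filtration with
respect to $H_t$. Its quotients $Q_i=V_i/V_{i-1}$ are torsion free and semistable with decreasing slopes. So
all slopes are at most the slope of $V_1$, which is $\le0$ (resp.\ $<0$) because $V_1$ is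
saturated. Apply Lemma~\ref{lem:MR} to the $Q_i$. For $D\in P^\circ$ all $Q_i$ are locally free near
$C'_D$, so $\pi^*T_X|_{C'_D}$ is filtered by subbundles with semistable quotients $Q_i|_{C'_D}$. Their
degrees are positive multiples of $c_1(Q_i)\cdot H_t^{n-1}$. Dually, $\pi^*\Omega^1_X|_{C'_D}$ is a
successive extension of semistable bundles of slope $\ge0$ (resp.\ $>0$), hence nef (resp.\ ample).

(2) Let $A'$ be ample on $X$. Some multiple of $\pi^*A'$ is a nonzero effective divisor, so
$\pi^*A'\cdot H^{n-1}>0$ and $\pi^*A'\cdot C'_D>0$. Hence $C'_D$ is not contracted, $C_D$ is an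
irreducible curve, $C'_D\to C_D$ is finite, and nefness (ampleness) descends.

(3) For a prime divisor $E$ we have $E\cdot C'_D=(\prod a_i)\,E\cdot H^{n-1}>0$.

\emph{Covering.} Let $P_1\subset P^\circ$ be open and nonempty. The part of $I$ over $P_1$ is nonempty
and open in the irreducible variety $I$, which maps onto $X'$. So it dominates $X'$, and its image in
$X\times P_1$, the incidence set of the family $(C_D)_{D\in P_1}$, dominates $X$. This image is irreducible, and
closed because $\pi$ is proper.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}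

The case $n=1$ was treated after the statement. Let $n\ge2$ and $x\in X$. Let $\pi:X'\to X$ be the
blow-up of $x$, $E$ its exceptional divisor, $A$ ample on $X$, $B$ ample on $X'$, and $0<t<t_0$ rational as in
Proposition~\ref{prop:slopes}. By that proposition, Proposition~\ref{prop:curves} applies. For
$D\in P^\circ$ the curve $C_D$ is irreducible with $\Omega^1_X|_{C_D}$ nef, it contains $x$
because $C'_D$ meets $E$ and $\pi(E)=\{x\}$, and these curves cover $X$. \qed

\begin{remark}\label{rem:every}
One can arrange that \emph{every} point of $X$ lies on a member of the family. Replace $P^\circ$ by the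
larger open set $P^+$ of all $D\in P$ with $\dim C'_D=1$, and use the curves $\pi(C'_D)$. The general
member is as before. It remains to see two things.

\emph{Through every $y\in X'$ there passes some $C'_D$ with $D\in P^+$.} The members of the very ample system
$|a_iH|$ through $y$ have no common point other than $y$. For general such $D_i$ the intersection
therefore has dimension at most $1$ off $y$. All components of $C'_D$ have dimension $\ge1$, so
$\dim C'_D=1$.

\emph{For $D\in P^+$, $\pi(C'_D)$ is a connected curve through $x$.} The morphism $I\to P$ is
projective with connected general fiber, $I$ is irreducible and $P$ is normal, so by Stein factorization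
all its fibers are connected. So $C'_D$ is connected. It meets $E$, since $n-1$ ample divisors on the
$(n-1)$-dimensional $E$ have a common point, and $\pi^*A\cdot C'_D>0$ as in Proposition~\ref{prop:curves}(2).
Hence $\pi(C'_D)$ is connected, contains $x$, and is not a point. Being a connected
finite union of curves and points, it has pure dimension $1$.
\end{remark}

\section{Complements}\label{sec:compl}

\subsection{Prescribed jets: proof of Theorem~\ref{thm:B}}
Only the blow-up changes. Over each $x_i$ blow up $k+1$ times: first $x_i$, then repeatedly the point
where the strict transform of $\Gamma_i$ meets the last exceptional divisor. Let $\pi:X'\to X$ be the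
result and $E^{(i)}\cong\mathbb P^{n-1}$ the final exceptional divisor over $x_i$. Choose local
coordinates $(z_1,y)$, $y=(z_2,\dots,z_n)$, at $x_i$ with $\Gamma_i=\{y=0\}$. After $j$ blow-ups there is a
chart $(z_1,u_j)$ with $y=z_1^ju_j$, in which the last exceptional divisor is $\{z_1=0\}$ and the strict
transform of $\Gamma_i$ is $\{u_j=0\}$. The next blow-up is at the origin of this chart, and
$u_j=z_1u_{j+1}$. So with $u=u_{k+1}$ the chart $(z_1,u)$, $y=z_1^{k+1}u$, covers
$E^{(i)}=\{z_1=0\}$ minus a hyperplane.

Let $A$, $B$ be ample on $X$, $X'$, let $0<t<t_0$ be rational, and apply Propositions~\ref{prop:slopes}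
and~\ref{prop:curves}. By Proposition~\ref{prop:curves}(3), $C'_D$ meets $E^{(i)}$. The systems $|a_jH|$
restrict to base point free systems on $E^{(i)}$, which has dimension $n-1$. So by Bertini, for $D$ in a
nonempty open subset of $P^\circ$, the scheme
$C'_D\cap E^{(i)}$ is finite and reduced and avoids the missing hyperplane, for all $i$. At a point of
$C'_D\cap E^{(i)}$ the curve $C'_D$ is then transversal to $\{z_1=0\}$, so it is a graph $u=u(z_1)$. Its image is
$y=z_1^{k+1}u(z_1)$, a smooth branch of $C_D$ with the $k$-jet of $\Gamma_i$. Irreducibility, nefness
and covering are part of Proposition~\ref{prop:curves}. The last assertion is the case $q=2$, $k=0$.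
\qed

\subsection{Ampleness: proof of Theorem~\ref{thm:C}}
(1)$\Rightarrow$(2) is clear.

(2)$\Rightarrow$(3). Let $0\ne v\in H^0(X,\Lambda^rT_X\otimes L)$ with $c_1(L)=0$. Some component
$\mathcal C'$ of the incidence set dominates $X$. The points of $\mathcal C'$ over $\{v\ne0\}$ form a
nonempty open subset of $\mathcal C'$, which dominates the parameter space because $\mathcal C'$ does. So for
general $t$ the section $v$ does not vanish
identically on some component $C$ of $C_t$. On the normalization $\nu:\widetilde C\to C$ it
gives a nonzero map from $\nu^*(\Lambda^r\Omega^1_X\otimes L^*)$ to $\mathcal O_{\widetilde C}$. The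
source is ample, being an exterior power of an ample bundle twisted by degree $0$. The image is a nonzero
ideal sheaf, of degree $\le0$, but a quotient of an ample bundle has positive degree. This is a
contradiction.

(3)$\Rightarrow$(4). For $F$ as in (4) of rank $r$, the map $\det F\to\Lambda^rT_X$ is a nonzero section of
$\Lambda^rT_X\otimes(\det F)^*$.

(4)$\Rightarrow$(1). If $n=1$, then $X$ has genus $\ge1$ and (4), applied to $F=T_X$, excludes genus $1$.
So $\Omega^1_X$ is ample, and we take $C_t=X$. If $n\ge2$ and $x\in X$, let $\pi$ be the blow-up of
$x$. By (4) equality never holds in Proposition~\ref{prop:slopes}, so the ample version of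
Proposition~\ref{prop:curves} applies, and we conclude as in Section~\ref{sec:proofA}.

The last assertion is Proposition~\ref{prop:zero}, since a subbundle is saturated. \qed

\subsection{Rational surfaces: proof of Proposition~\ref{prop:D}}
On a uniruled $X$ Miyaoka's theorem does not apply, and slopes with respect to an ample class need not be
negative. But by Lemma~\ref{lem:neg} it is enough, for applying Proposition~\ref{prop:curves}, to have
negativity with respect to one nef class $A$. We show that the fiber class of a suitable fibration by
curves of higher genus, varying in moduli, has this property.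

Let $d\ge4$, let $X$ be the blow-up of $\mathbb P^2$ at the $d^2$ base points of a Lefschetz pencil of
plane curves of degree $d$, and let $f:X\to\mathbb P^1$ be the resulting fibration. Its fibers are isomorphic to
the members of the pencil, because these are smooth at the base points, where they meet transversally. Let
$A$ be the fiber class, which is nef, and $D$ a general fiber, of genus $g=\binom{d-1}2\ge3$.

\emph{Claim: $c_1(F_0)\cdot A\le-1$ for every nonzero saturated $F_0\subset T_X$.} Consider
\[
0\to T_D\to T_X|_D\to\mathcal O_D\to0 .
\]
If $F_0=T_X$, the degree is $2-2g<0$. Otherwise $F_0=M$ has rank one. Being reflexive, it is a line bundle,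
and it is a subbundle off a finite set, which a general $D$ avoids. So $M|_D\subset T_X|_D$ is a subbundle.
If $M|_D\to\mathcal O_D$ is zero,
then $M|_D\subset T_D$ and $M\cdot A\le2-2g<0$. If it is not zero, then $M\cdot A\le0$. Suppose
$M\cdot A=0$. Then for general $D$ the map $M|_D\to\mathcal O_D$ is a nonzero map between line bundles
of degree $0$, hence an isomorphism. So over a nonempty open set $U\subset\mathbb P^1$, over which $f$ is
smooth, the composition $M\to T_X\to f^*T_{\mathbb P^1}$ is an isomorphism. A nowhere vanishing vector field
on a small disk in $U$ then lifts to a holomorphic vector field on its preimage. As $f$ is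
proper, the flow of this lift identifies nearby fibers. Since $U$ is connected, all fibers over
$U$ are isomorphic.

This is impossible. Every singular fiber has exactly one singular point, a node, so it is reduced. It is
irreducible: otherwise it would be a union of curves of degrees $d_1,d_2\ge1$ with $d_1+d_2=d\ge4$, without
common component, of intersection number $d_1d_2\ge d-1\ge3$, more than one node
accounts for. So all fibers are stable, and $f$ defines a morphism
$\mathbb P^1\to\overline M_g$ to the moduli space of stable curves. It is constant on $U$, hence constant.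
But there are singular fibers. Indeed the topological Euler numbers are
$\chi(X)=3+d^2$ and $\chi(D)=2-2g=3d-d^2$, each nodal fiber contributes $1$ to $\chi(X)-2\chi(D)$, and
hence the number of nodal fibers is $3+d^2-2(3d-d^2)=3(d-1)^2>0$. Singular fibers map to the boundary of
$\overline M_g$ and smooth ones do not, a contradiction. This proves the claim.

Let $x\in X$, let $\pi:X'\to X$ be the blow-up of $x$ with exceptional curve $E$, and $B$ ample on $X'$. By
the claim and Lemma~\ref{lem:neg}, $c_1(F)\cdot H_t<0$ for all nonzero saturated $F\subset\pi^*T_X$ and all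
rational $0<t<t_0$. Fix such a $t$. By the ample version of Proposition~\ref{prop:curves}, for general
$C'\in|a_1H|$ the curve
$C=\pi(C')$ is irreducible with $\Omega^1_X|_C$ ample, it passes through $x$ because $C'$ meets $E$, and
these curves cover $X$. \qed

\medskip
Since rational surfaces are uniruled, the converse of Theorem~\ref{thm:A} fails.

\begin{thebibliography}{9}
\bibitem{Pe} Thomas Peternell, \emph{Generically nef vector bundles and geometric applications},
arXiv:1106.4241 (2011).
\end{thebibliography}

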